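# Embeddings $G\to G/N$ and direct summands: every B+E-group is generalized Bassian

## Rank, torsion, and three classes of groups

All groups are abelian and written additively. Letters $p,q$ denote primes, and "almost all $p$" means all but finitely many $p$.

**Torsion.** $T=T(G)$ is the subgroup of elements of finite order, and $T_p$ is its $p$-primary component, so $T=\bigoplus_pT_p$. When several groups are in play we write $T_p(M)$. For $G=\mathbb Z\oplus\mathbb Z/12$ we have $T=\mathbb Z/12$, $T_2\cong\mathbb Z/4$, $T_3\cong\mathbb Z/3$.

**Elementary groups.** A torsion group $T$ is *elementary* if $pT_p=0$ for every $p$. For example, $\mathbb Z/6$ and $\bigoplus_p\mathbb Z/p$ are elementary, and $\mathbb Z/4$ is not. In an elementary group each $T_p$ is an $\mathbb F_p$-vector space.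

**Torsion-free rank.** $r(G)=\dim_{\mathbb Q}(\mathbb Q\otimes G)$. For example, $r(\mathbb Z\oplus\mathbb Q\oplus\mathbb Z/12)=2$. Since $\mathbb Q\otimes-$ is exact, $r(G)=r(N)+r(G/N)$ for every $N\le G$, and subgroups do not have larger rank. Also $r(G)=0$ exactly when $G$ is torsion.

If $r=r(G)$ is finite, choose $g_1,\dots,g_r\in G$ such that the $1\otimes g_i$ form a basis of $\mathbb Q\otimes G$. The $g_i$ generate a free subgroup $L$ of rank $r$. For *any* free $L\le G$ of rank $r$ we have $r(G/L)=0$, so $G/L$ is torsion. Conversely, if $L$ is free with $G/L$ torsion, then its rank is $r$. In every case $L$ is finitely generated. If $r=0$, then $L=0$.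

We shall use two elementary facts repeatedly.

**Fact 1.** Multiplication by $p$ is bijective on any torsion group whose $p$-component is $0$. Indeed, on an element of order $n$ prime to $p$ it is inverted by any integer $u$ with $up\equiv1 \pmod n$.

**Fact 2.** $T_p\cap pG=pT_p$. Indeed, let $t=pg\in T_p$. Then $g\in T$, so write $g=g_p+g'$ with $g_p\in T_p$ and $g'\in\bigoplus_{q\ne p}T_q$. Comparing $p$-components in $t=pg_p+pg'$ gives $t=pg_p$. The other inclusion is clear.

Here are the three classes.

**Bassian.** $G$ is *Bassian* if the existence of an injective homomorphism $G\to G/N$ forces $N=0$. Example: $\mathbb Z$ is Bassian, because $\mathbb Z/N$ is finite as soon as $N\neq0$. The space $(\mathbb Z/p)^{(\omega)}$ (a direct sum of countably many copies) is not Bassian: dividing by a line gives an isomorphic space.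

**Generalized Bassian.** $G$ is *generalized Bassian* if the existence of an injective homomorphism $G\to G/N$ forces $N$ to be a direct summand of $G$. Example: $(\mathbb Z/p)^{(\omega)}$ is generalized Bassian, because every subspace is a summand. Two groups that are not:

* $G=(\mathbb Z/4)^{(\omega)}$. Let $N$ be twice the first copy of $\mathbb Z/4$. Then $G/N\cong\mathbb Z/2\oplus(\mathbb Z/4)^{(\omega)}$ contains a copy of $G$. But $N\le 2G$, and any retraction $G\to N$ would kill $2G$, since $2N=0$. So $N$ is not a summand.
* $G=\mathbb Z^{(\omega)}$. Let $N$ be twice the first copy of $\mathbb Z$. Then $G/N\cong\mathbb Z/2\oplus\mathbb Z^{(\omega)}$ contains a copy of $G$. But $G/N$ has torsion, so it is not isomorphic to a complement of $N$ in $G$.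

**B+E.** $G$ is *B+E* if $G=A\oplus E$ with $A$ Bassian and $E$ elementary. Example: $\mathbb Z\oplus(\mathbb Z/2)^{(\omega)}$.

We quote three known results without proof.

**Fact 3.** $G$ is Bassian if and only if $r(G)<\infty$ and $T_p$ is finite for every $p$.

**Fact 4.** $G$ is B+E if and only if $r(G)<\infty$ and $pT_p$ is finite for every $p$.

**Fact 5.** Every generalized Bassian group is B+E.

The two bad examples above fit Fact 4: in the first $2T_2$ is infinite, in the second the rank is infinite.

One example will accompany us throughout.

**Example 6 (a mixed group of rank one).** Let $P=\prod_p\mathbb Z/p$, let $e_p$ generate the $p$-th factor, let $a=(1,1,1,\dots)$ (so that $e_p$ is the $p$-th component of $a$), and put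
$$A=\Big\{x\in P:\ mx\in\langle a\rangle+\bigoplus_p\mathbb Z/p\ \text{ for some } m\ge1\Big\}.$$
This is a subgroup: multiply the two integers $m$ together. It is closed under division in $P$: if $y\in P$ and $py\in A$, then $y\in A$. If $mx=0$ with $m\ge1$, then the components of $x$ at primes not dividing $m$ vanish, so $T(P)=\bigoplus_p\mathbb Z/p=T(A)$. The element $a$ has infinite order, and modulo $T(A)$ every element of $A$ has a nonzero multiple in $\langle a\rangle$, so $r(A)=1$. By Fact 3, $A$ is Bassian.

## From B+E to generalized Bassian: the converse of Fact 5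

Fact 5 says that generalized Bassian groups are B+E. Is the converse true? In other words: let $r(G)$ be finite and every $pT_p$ finite, and suppose $G$ embeds in $G/N$. Must $N$ split off? That it does is stated as a conjecture in Peter V. Danchev and Patrick W. Keef, "Generalized Bassian and other Mixed Abelian Groups with Bounded p-Torsion", arXiv:2308.00641 (2023). We shall prove it.

**Theorem 2.** Every B+E-group is generalized Bassian. Hence, with Fact 5, a group is B+E if and only if it is generalized Bassian.

(The main statements are numbered separately from the facts and examples: Proposition 1, Theorem 2, Theorem 3, Corollary 4.)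

## Bassian groups and $p$-groups by hand

Let $f:G\to G/N$ be injective.

*Finite rank and every $T_p$ finite.* We have $r(G)\le r(G/N)=r(G)-r(N)$, so $r(N)=0$ and $N$ is torsion, $N=\bigoplus_pN_p$. Then the $p$-component of $G/N$ is $T_p/N_p$, and $f$ embeds $T_p$ in it. So $|T_p|\le|T_p|/|N_p|$ and $N_p=0$. Thus $N=0$. This is one half of Fact 3.

*Elementary groups.* If $G$ is elementary, then $N=\bigoplus_pN_p$ with $N_p$ a subspace of $T_p$. Choosing complements for each $p$ shows that $N$ is a summand, with or without $f$.

*A $p$-group $G$ with $pG$ finite.* Here $f$ embeds $pG$ in $p(G/N)=(pG+N)/N\cong pG/(N\cap pG)$. Comparing finite orders, $N\cap pG=0$. So $pN\le N\cap pG=0$, and $N$ embeds in the $\mathbb F_p$-space $G/pG$. Choose a linear map $G/pG\to N$ that is the identity on the image of $N$. The composite $G\to G/pG\to N$ is a retraction, and $N$ is a summand.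

The last argument works for every torsion B+E-group, since there $G=\bigoplus_pT_p$ and one can work in each $T_p$ separately. All the trouble comes from mixed groups.

## Working prime by prime, and the mixed group that stops it

The sensible approach to a mixed B+E-group is to imitate the $p$-group case. Rank makes $N$ torsion, and counting inside the finite groups $pT_p$ gives $N_p\cap pT_p=0$ and $pN_p=0$ (details in Steps 1 and 2 below). By Fact 2, $N_p\cap pG=0$, so $N_p$ embeds in $G/pG$, and there is a retraction $\pi_p:G\to N_p$ killing $pG$. Each single $N_p$ is a summand of $G$.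

To split off $N$ one assembles the $\pi_p$ into a map $\pi=(\pi_p)_p$. But this map goes
$$G\longrightarrow\prod_pN_p,\qquad\text{and we need it to land in}\quad N=\bigoplus_pN_p .$$
An element of infinite order may have nonzero components at infinitely many primes. This is a true obstruction, and not one that a cleverer choice of $\pi_p$ always removes.

**Example 7.** With $A$ as in Example 6, let $E=\bigoplus_p(\mathbb Z/p)^{(\omega)}$, $G=A\oplus E$ and $N=T(A)=\bigoplus_p\langle e_p\rangle$. Then $G$ is B+E. Here $pT_p=0$, so $N_p\cap pT_p=0$, and even $T(G)\cong T(G)/N$. So nothing in the torsion alone objects to an embedding of $G$ in $G/N$. For each $p$ there is $x\in P$ with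
$$a-e_p=px,\tag{1}$$
because the $p$-component of $a-e_p$ is $0$ and $p$ is invertible modulo every $q\ne p$. Since $px\in\langle a\rangle+\bigoplus_q\mathbb Z/q$, we have $x\in A$.

*$N$ is not a summand.* Let $\pi:G\to N$ be a retraction. The element $\pi(a)$ lies in a direct sum, so for almost all $p$ its $p$-component is $0$. Apply $\pi$ to $e_p=a-px$ and take $p$-components: $e_p=0-0=0$, a contradiction.

If the theorem is true, then $G$ must fail to embed in $G/N$. Let us see why.

*$G$ does not embed in $G/N$.* We have $G/N\cong A/T(A)\oplus E$, where $A/T(A)$ is torsion-free. Let $f:G\to A/T(A)\oplus E$ be a homomorphism. The $E$-coordinate of $f(a)$ has zero $p$-component for almost all $p$. For such $p$ apply $f$ to $e_p=a-px$. The $E_p$-component of $f(a)$ is $0$, and so is that of $pf(x)$. But $f(e_p)$ is killed by $p$, so it lies in $E_p$. Hence $f(e_p)=0$, and $f$ is not injective.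

Both arguments use the same feature: by (1), $e_p$ lies in $L+pG$ with $L=\langle a\rangle$. Modulo $p$, the torsion element $e_p$ is *tied* to the free part $L$. Ties at infinitely many primes inside $N$ prevent $N$ from splitting. And an embedding $f$ must carry ties in $G$ to ties in $G/N$, but in the example $G/N$ has none. So the plan is as follows:

1. Show that ties are the *only* further obstruction to splitting (Proposition 1).
2. Count ties at $p$ in $G$ and in $G/N$. The embedding $f$ says that there are at least as many in $G/N$, and the natural map $G\to G/N$ says that exactly those inside $N_p$ are lost. If the counts are finite, $N_p$ contains none.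

## A splitting criterion for elementary subgroups of $T(G)$

**Proposition 1.** Let $r(G)<\infty$, let $L\le G$ be free of rank $r(G)$, and let $N=\bigoplus_pN_p\le T$ with $pN_p=0$ for all $p$. Then $N$ is a direct summand of $G$ if and only if

* (a) $N_p\cap pT_p=0$ for every $p$, and
* (b) $N_p\cap(L+pG)=0$ for almost all $p$.

*Proof.*

**Sufficiency.** The purpose is to choose the retractions $\pi_p$ so that almost all of them kill $L$; this keeps the image in the direct sum. For each $p$ put
$$H_p=\begin{cases}L+pG&\text{if }N_p\cap(L+pG)=0,\\ pG&\text{otherwise.}\end{cases}$$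
By (b) the second case occurs for only finitely many $p$. In both cases $N_p\cap H_p=0$: in the first by choice, in the second because $N_p\cap pG=N_p\cap T_p\cap pG=N_p\cap pT_p=0$, by Fact 2 and (a). Since $pG\le H_p$, the quotient $G/H_p$ is an $\mathbb F_p$-space, and $N_p$ embeds in it. Extending the identity of $N_p$ linearly to $G/H_p$, we get a homomorphism $\pi_p:G\to N_p$ with $\pi_p(H_p)=0$ and $\pi_p|_{N_p}=\mathrm{id}$. Let $\pi=(\pi_p)_p:G\to\prod_pN_p$.

*The image of $\pi$ lies in $N$.* Let $g\in G$. As $G/L$ is torsion, $mg\in L$ for some $m\ge1$. For almost all $p$ we have $L\le H_p$, so $m\pi_p(g)=\pi_p(mg)=0$. If also $p\nmid m$, then $\pi_p(g)=0$, because $\pi_p(g)$ is killed by both $m$ and $p$. Only finitely many $p$ are excluded.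

*$\pi$ is the identity on $N$.* For $q\ne p$ the group $\pi_p(N_q)$ is killed by $q$ and by $p$, so it is $0$. On $N_p$ the map $\pi_p$ is the identity.

So $\pi$ is a retraction of $G$ onto $N$, and $N$ is a summand.

**Necessity.** The purpose is to read (a) and (b) off a given retraction. Let $\pi:G\to N$ be a retraction with components $\pi_p:G\to N_p$. We have $\pi_p(pG)\le pN_p=0$, while $\pi_p$ is the identity on $N_p$. So $N_p\cap pG=0$, and in particular (a) holds. As $L$ is finitely generated, $\pi(L)$ lies in the sum of finitely many $N_p$. So for almost all $p$ we have $\pi_p(L)=0$, hence $\pi_p(L+pG)=0$, and $N_p\cap(L+pG)=0$. This is (b). $\square$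

## The space $W_p$ of torsion tied to $L$ modulo $p$

**Ties.** Let $r=r(G)<\infty$ and let $L\le G$ be free of rank $r$. Put
$$W_p=W_p(G,L)=\frac{T_p\cap(L+pG)}{pT_p}.$$
It is killed by $p$, since $p\,T_p\le pT_p$, so it is an $\mathbb F_p$-space. We divide by $pT_p$ because these elements lie in $L+pG$ for a trivial reason.

**It is finite-dimensional:**
$$\dim_{\mathbb F_p}W_p\le r.\tag{2}$$
The map $T_p\cap(L+pG)\to(L+pG)/pG$ has kernel $T_p\cap pG=pT_p$ by Fact 2, so $W_p$ embeds in $(L+pG)/pG$. The latter is an image of $L/pL$, which has dimension $r$.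

*Examples.* In Example 6, with $L=\langle a\rangle$, $T_p=\langle e_p\rangle$ and $pT_p=0$, equation (1) gives $W_p=\langle e_p\rangle$, of dimension $1$ for every $p$. For $G=\mathbb Z\oplus\mathbb Z/p$ and $L=\mathbb Z\oplus0$ we have $L+pG=\mathbb Z\oplus0$, so $W_p=0$. With $L=\langle(p,1)\rangle$ instead, $(0,1)=(p,1)-p(1,0)\in L+pG$, so $\dim W_p=1$. Thus $W_p$ may depend on $L$. Step 3 below shows that such a dependence affects only finitely many primes.

**Remark 8 (where the elementary part of a B+E-group comes from).** Proposition 1 and (2), together with the half of Fact 3 proved above, give the "if" half of Fact 4. Let $r(G)<\infty$ and let every $pT_p$ be finite. Let $T_p[p]=\{t\in T_p:pt=0\}$. Then $T_p/T_p[p]\cong pT_p$ is finite. By (2), $T_p\cap(L+pG)$ is finite, because it has the finite subgroup $pT_p$ with finite quotient $W_p$. Let $E_p$ be a complement in the $\mathbb F_p$-space $T_p[p]$ of its finite subspace $T_p[p]\cap(L+pG)$. Then $T_p/E_p$ is finite and $E_p\cap(L+pG)=0$ for every $p$. This is (b) for $E=\bigoplus_pE_p$, and it implies (a), since $pT_p\le L+pG$. By Proposition 1, $G=A\oplus E$.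 Here $r(A)=r(G)$ is finite and $T_p(A)\cong T_p/E_p$ is finite, so $A$ is Bassian.

## Proof of Theorem 2: counting ties in $G$ and in $G/N$

Let $G$ be B+E. By Fact 4, $r:=r(G)<\infty$ and every $pT_p$ is finite. Let $f:G\to\bar G:=G/N$ be injective. We show that $N$ is a direct summand of $G$ by verifying the conditions of Proposition 1. Write $\bar T=T(\bar G)$, with components $\bar T_p$.

**Step 1: $N$ is torsion.** This puts $N$ inside $T$ and identifies $\bar T_p$. As $f$ is injective, $r(G)\le r(G/N)=r(G)-r(N)$, and $r(G)$ is finite. So $r(N)=0$, and $N=\bigoplus_pN_p\le T$ with $N_p=N\cap T_p$. Since $N$ is torsion, an element of $G$ whose class in $\bar G$ has finite order has finite order itself. So $\bar T=T/N$, and taking $p$-components,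
$$\bar T_p=(T_p+N)/N\cong T_p/N_p.$$
In particular every element of $\bar T_p$ lifts to an element of $T_p$. Also $r(\bar G)=r$.

**Step 2: counting in $pT_p$.** This step gives (a), the hypothesis $pN_p=0$, and an injectivity statement for Step 4. We claim:
$$f(pT_p)=p\bar T_p,\qquad N_p\cap pT_p=0,\qquad pN_p=0,\tag{3}$$
$$t\in T_p,\ f(t)\in p\bar T_p\ \Longrightarrow\ t\in pT_p.\tag{4}$$
The natural map $pT_p\to p\bar T_p$ is onto, because $T_p\to\bar T_p$ is. So $|p\bar T_p|\le|pT_p|<\infty$. On the other hand $f(T_p)\le\bar T_p$, so the injection $f$ maps $pT_p$ into $p\bar T_p$, and $|pT_p|\le|p\bar T_p|$. The two finite orders are equal. Hence $f(pT_p)=p\bar T_p$. Moreover the natural surjection $pT_p\to p\bar T_p$ is a bijection of finite sets, so its kernel $N\cap pT_p=N_p\cap pT_p$ is $0$. Consequently $pN_p\le N_p\cap pT_p=0$. Finally, if $f(t)\in p\bar T_p=f(pT_p)$, then $f(t)=f(s)$ for some $s\in pT_p$, and $t=s\in pT_p$.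

So $N$ satisfies the hypotheses of Proposition 1 and condition (a). It remains to prove (b).

**Step 3: $f(L)$ and the image of $L$ agree modulo almost all $p$.** The purpose is to have a single notion of tie in $\bar G$, although there are two natural free subgroups to use. Fix any free $L\le G$ of rank $r$, and put $\bar L=(L+N)/N$. Since $L$ is torsion-free and $N$ is torsion, $L\cap N=0$, so $\bar L$ is free of rank $r$. So is $f(L)$, since $f$ is injective. As $r(\bar G)=r$, both $\bar G/\bar L$ and $\bar G/f(L)$ are torsion. As $\bar L$ and $f(L)$ are finitely generated, there is one integer $m\ge1$ with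
$$mf(L)\le\bar L\qquad\text{and}\qquad m\bar L\le f(L).$$
Let $p\nmid m$. Writing $1=um+vp$ with integers $u,v$, we get $f(L)=mf(L)+pf(L)\le\bar L+p\bar G$ and $\bar L=m\bar L+p\bar L\le f(L)+p\bar G$. So
$$f(L)+p\bar G=\bar L+p\bar G\qquad(p\nmid m).\tag{5}$$
Put
$$W_p=\frac{T_p\cap(L+pG)}{pT_p},\qquad\bar W_p=\frac{\bar T_p\cap(\bar L+p\bar G)}{p\bar T_p}.$$
Both have dimension at most $r$, by (2) applied to $(G,L)$ and to $(\bar G,\bar L)$.

**Step 4: $\dim W_p\le\dim\bar W_p$ for $p\nmid m$.** This is what the embedding gives: ties go to ties, injectively. By (5), $f$ maps $T_p\cap(L+pG)$ into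
$$\bar T_p\cap(f(L)+p\bar G)=\bar T_p\cap(\bar L+p\bar G),$$
and it maps $pT_p$ into $p\bar T_p$. So it induces a linear map $W_p\to\bar W_p$. If the class of $t\in T_p\cap(L+pG)$ goes to $0$, then $f(t)\in p\bar T_p$, and $t\in pT_p$ by (4). So the induced map is injective.

**Step 5: for every $p$,**
$$\dim\bar W_p=\dim W_p-\dim\big(N_p\cap(L+pG)\big).\tag{6}$$
This is what the natural map gives: it loses exactly the ties inside $N_p$. The natural map $G\to\bar G$ carries $T_p\cap(L+pG)$ into $\bar T_p\cap(\bar L+p\bar G)$ and $pT_p$ into $p\bar T_p$. So it induces a linear map $\kappa:W_p\to\bar W_p$.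

*$\kappa$ is onto.* Let $\bar t\in\bar T_p\cap(\bar L+p\bar G)$, and lift $\bar t$ to $t\in T_p$ by Step 1. Since $\bar t\in\bar L+p\bar G$, we have $t=\ell+pg+n$ with $\ell\in L$, $g\in G$, $n\in N$. The term $n$ is in the way. Write $n=n_p+n'$ with $n_p\in N_p$ and $n'\in\bigoplus_{q\ne p}N_q$. By Fact 1, $n'\in pN\le pG$. So
$$t-n_p=\ell+pg+n'\in T_p\cap(L+pG),$$
and $t-n_p$ still maps to $\bar t$.

*The kernel of $\kappa$.* Let $t\in T_p\cap(L+pG)$ represent an element of $\ker\kappa$. Then the class of $t$ in $\bar G$ lies in $p\bar T_p$, so $t=ps+n$ with $s\in T_p$, $n\in N$. As $t$ and $ps$ are in $T_p$, we have $n\in N\cap T_p=N_p$. Also $n=t-ps\in L+pG$. So $t$ and $n\in N_p\cap(L+pG)$ have the same class in $W_p$. Conversely, the class of any element of $N_p\cap(L+pG)$ is in $\ker\kappa$, since $N$ maps to $0$. So $\ker\kappa$ is the image of $N_p\cap(L+pG)$ in $W_p$. This image is isomorphic to $N_p\cap(L+pG)$, because $N_p\cap pT_p=0$ by (3). Rank–nullity for $\kappa$ gives (6).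

**Step 6: condition (b) holds.** We combine the two counts. For $p\nmid m$, Steps 4 and 5 give
$$\dim W_p\le\dim\bar W_p=\dim W_p-\dim\big(N_p\cap(L+pG)\big).$$
Since $\dim W_p$ is finite, $N_p\cap(L+pG)=0$. This holds for all $p\nmid m$, hence for almost all $p$. So (b) holds, and by Proposition 1, $N$ is a direct summand of $G$. $\blacksquare$

Finiteness enters three times: $r(G)<\infty$ makes $N$ torsion, $|pT_p|<\infty$ gives (3) and (4), and $\dim W_p\le r$ allows the cancellation in Step 6. The torsion $T_p$ itself may be infinite.

## Which subgroups $N$ occur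

The proof gives more: we can say exactly for which $N$ the group $G$ embeds in $G/N$.

**Theorem 3.** Let $G$ be a B+E-group, let $L\le G$ be free with $G/L$ torsion, and let $N\le G$. The following are equivalent.

* (I) There is an injective homomorphism $G\to G/N$.
* (II) $N$ is a direct summand of $G$ and $G/N\cong G$.
* (III) $N$ is torsion, and:
  * (a) $N_p\cap pT_p=0$ for all $p$;
  * (b) $N_p\cap(L+pG)=0$ for almost all $p$;
  * (c) whenever $N_p\ne0$, $T_p$ is infinite and $|T_p/N_p|=|T_p|$.

*Proof.*

**(II)$\Rightarrow$(I).** An isomorphism $G\to G/N$ is injective.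

**(I)$\Rightarrow$(III).** Only (c) is new. The proof of Theorem 2 showed that $N$ is torsion, and it proved (a) and (b) for an arbitrary free $L$ of rank $r(G)$, in particular for the given one. For (c), $f$ embeds $T_p$ into $\bar T_p\cong T_p/N_p$, so $|T_p|\le|T_p/N_p|\le|T_p|$ and the cardinals are equal. If $T_p$ is finite, equality forces $N_p=0$. So if $N_p\ne0$, then $T_p$ is infinite.

**(III)$\Rightarrow$(II).** The plan is to split off $N$ and then absorb it into the elementary part of a complement. By (a), $pN_p\le N_p\cap pT_p=0$. So Proposition 1 applies and gives $G=N\oplus M$ with $M\cong G/N$. Here $r(M)<\infty$, $pT_p(M)\le pT_p$ is finite, and $T_p(M)\cong T_p/N_p$. By Fact 4, $M=A'\oplus E'$ with $A'$ Bassian and $E'$ elementary. By Fact 3 every $T_p(A')$ is finite.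

We claim that $N_p\oplus E'_p\cong E'_p$ for every $p$. This is trivial if $N_p=0$. If $N_p\ne0$, then by (c) the group $T_p(M)=T_p(A')\oplus E'_p$ is infinite of cardinality $|T_p|$. As $T_p(A')$ is finite, $E'_p$ is infinite with $|E'_p|=|T_p|\ge|N_p|$. So $N_p\oplus E'_p$ and $E'_p$ are infinite $\mathbb F_p$-spaces of the same cardinality. The dimension of an infinite $\mathbb F_p$-space equals its cardinality, so they are isomorphic.

Summing over $p$ gives $N\oplus E'\cong E'$, and
$$G=N\oplus A'\oplus E'\cong A'\oplus E'=M\cong G/N.\qquad\square$$

**Condition (b) cannot be dropped.** Return to Example 7, with $G=A\oplus E$, $N=T(A)$ and $L=\langle a\rangle$. Here $G/L$ is torsion, since every element of $A$ has a nonzero multiple in $\langle a\rangle+T(A)$ and $E$ is torsion. Condition (a) holds because $pT_p=0$. Condition (c) holds because $T_p$ and $T_p/N_p$ are both countably infinite. But $e_p=a-px\in N_p\cap(L+pG)$ for every $p$, so (b) fails at every prime. By Proposition 1 and Theorem 3, $N$ is not a summand of $G$ and $G$ does not embed in $G/N$, in agreement with what we found by hand.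

**Corollary 4.** For a group $G$ the following are equivalent:

* (i) $G$ is B+E;
* (ii) $G$ is generalized Bassian;
* (iii) $G$ has finite torsion-free rank and every $pT_p$ is finite;
* (iv) whenever $G$ embeds in $G/N$, the subgroup $N$ is an elementary torsion direct summand of $G$ and $G/N\cong G$.

Consequently the class of generalized Bassian groups is closed under subgroups and finite direct sums.

*Proof.* (i)$\Leftrightarrow$(iii) is Fact 4, and (ii)$\Rightarrow$(i) is Fact 5. For (i)$\Rightarrow$(iv), let $G$ embed in $G/N$. Theorem 3 gives that $N$ is a torsion direct summand with $G/N\cong G$, and (a) gives $pN_p\le N_p\cap pT_p=0$, so $N$ is elementary. (iv)$\Rightarrow$(ii) is trivial.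

For the closure statement we use (iii). If $H\le G$, then $r(H)\le r(G)$ and $pT_p(H)\le pT_p(G)$. For $G=G_1\oplus G_2$ we have $r(G)=r(G_1)+r(G_2)$ and $pT_p(G)=pT_p(G_1)\oplus pT_p(G_2)$. So (iii) passes to subgroups and to finite direct sums. $\square$
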